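\title{Nilpotent groups of class three that are not multiplicative groups of left braces}

\begin{abstract}
A finite solvable group is an IYB group if it is isomorphic to the multiplicative group of a left brace. We show that not every finite nilpotent group of class three is an IYB group: for every even $s\ge 14$ and every prime $p>18s+2$ we construct a group of order $p^{18s+2}$ and class $3$ that is not IYB. It follows that there are finite nilpotent groups of class exactly $c$ that are not IYB for every $c\ge 3$. The Lazard correspondence turns a brace structure on such a group into a pre-Lie product on its Lie ring, and we exhibit a Lie ring of class $3$, with additive group of mixed exponent, that carries no such product.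
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{left brace} is a set $B$ with two operations $+$ and $\cdot$ such that $(B,+)$ is an abelian group, $(B,\cdot)$ is a group, and
\[
a\cdot(b+c)+a=a\cdot b+a\cdot c\qquad(a,b,c\in B).
\]
The group $(B,\cdot)$ is the \emph{multiplicative group} of $B$. The multiplicative group of a finite left brace is solvable, and a finite solvable group is called an \emph{IYB group} if it is isomorphic to the multiplicative group of some left brace. Not every finite solvable group is an IYB group; there are even finite $p$-groups that are not. The following question comes from \cite{BCJO}: is every finite nilpotent group of nilpotency class three an IYB group? The answer is no.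

\begin{theorem}\label{thm:A}
For every even $s\ge 14$ and every prime $p>18s+2$ there is a group $G(p,s)$, constructed in Section~\ref{sec:L}, of order $p^{18s+2}$ and nilpotency class exactly $3$, which is not an IYB group. In particular, for every prime $p\ge 257$ there is a group of order $p^{254}$ and class $3$ that is not an IYB group.
\end{theorem}

\begin{theorem}\label{thm:B}
A finite group with a Sylow $p$-subgroup isomorphic to some $G(p,s)$ as in Theorem~\ref{thm:A} is not an IYB group. Consequently, for every $c\ge3$ there are finite nilpotent groups of class exactly $c$ that are not IYB groups.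
\end{theorem}

To see what the definition asks of a group, put $\lambda_a(b)=ab-a$ in a left brace $B$. The brace identity says that each $\lambda_a$ is additive, and with $b=c=0$ it gives $a\cdot 0=a$, so $0$ is the identity of $(B,\cdot)$ and $\lambda_0$ is the identity map. Moreover
\[
\lambda_a\lambda_b(c)=\lambda_a(bc)-\lambda_a(b)=abc-ab=\lambda_{ab}(c).
\]
Thus
\begin{equation}\label{eq:lambda}
\lambda\colon (B,\cdot)\to\operatorname{Aut}(B,+)\ \text{ is a homomorphism, and }\ ab=a+\lambda_a(b).
\end{equation}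
Left multiplication by $a$ is therefore an affine map of the abelian group $(B,+)$, and $(B,\cdot)$ acts simply transitively on $(B,+)$ by affine maps. Conversely, a simply transitive affine action of a group $G$ on an abelian group $B$ gives a brace: identify $g$ with $g(0)$. So an IYB group is one that acts simply transitively by affine maps on \emph{some} abelian group; neither the abelian group nor the linear part of the action is prescribed.

Small nilpotency class makes such actions easy to find. An abelian group is a brace with $a\cdot b=a+b$. If $N$ is a Lie ring of odd order with $[N,[N,N]]=0$, then $a\cdot b=a+b+\frac12[a,b]$ is a group law, of class two when $N$ is not abelian, and it is affine in $b$; so $(N,+,\cdot)$ is a brace. In class three the analogous group law, given by the Baker--Campbell--Hausdorff series, contains the term $\frac1{12}[b,[b,a]]$ and is not affine in $b$. A change of coordinates repairs this whenever the Lie ring is graded and $p$ is large (Remark~\ref{rem:converse} and Example~\ref{ex:graded}),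 and one might expect class three to leave too little room for an obstruction. Our Lie ring defeats the graded construction by letting multiplication by $p$ raise the degree.

Section~\ref{sec:prelie} linearizes the problem: for a group of order $p^n$ with $n<p$, a brace structure yields a pre-Lie product on the Lie ring of the group. Section~\ref{sec:model} isolates the obstruction in a model over a field, where it comes down to a computation with $2\times2$ matrices. Section~\ref{sec:L} constructs the Lie ring $L$, and Section~\ref{sec:noproduct} shows that any pre-Lie product on $L$ would contain a copy of the model. Section~\ref{sec:groups} returns to groups.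

\section{From braces to pre-Lie products}\label{sec:prelie}

A \emph{Lie ring} is an abelian group with a biadditive bracket that satisfies $[x,x]=0$ and the Jacobi identity. For a Lie ring or a group $N$ we write $\Gamma_1(N)=N$, $\Gamma_{i+1}(N)=[N,\Gamma_i(N)]$ for the lower central series; $N$ has class $c$ if $\Gamma_{c+1}(N)$ is trivial and $\Gamma_c(N)$ is not. Let $\mathbb Z_{(p)}$ be the ring of rational numbers with denominator prime to $p$; every abelian $p$-group is a $\mathbb Z_{(p)}$-module. We use the following facts from the Lazard correspondence \cite{Lazard}, \cite{Khukhro}.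

\begin{enumerate}
\item[(L1)] The homogeneous components of degree $<p$ of the Baker--Campbell--Hausdorff series
\[
\log(\exp x\,\exp y)=x+y+\tfrac12[x,y]+\tfrac1{12}[x,[x,y]]+\tfrac1{12}[y,[y,x]]+\cdots
\]
are Lie polynomials with coefficients in $\mathbb Z_{(p)}$.
\item[(L2)] If $N$ is a finite Lie ring of $p$-power order and class $<p$, then the sum $x\circ y$ of these components makes $N$ a group $(N,\circ)$, with identity $0$ and inverse $-x$.
\item[(L3)] In this group $x+y$ and $[x,y]$ are given by fixed products of powers, with exponents in $\mathbb Z_{(p)}$, of group commutators in $x$ and $y$. Hence a group homomorphism $(N,\circ)\to(N',\circ)$ between two such groups is a homomorphism of Lie rings $N\to N'$.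
\end{enumerate}

The infinitesimal form of a simply transitive affine action is a representation of the Lie ring on its own additive group for which the identity map is a $1$-cocycle. This is the content of (P2) and (P1) below; products with these two properties are called \emph{pre-Lie products}.

\begin{proposition}\label{prop:prelie}
Let $L$ be a nilpotent Lie ring of order $p^n$, where $p$ is a prime and $n<p$, and let $G=(L,\circ)$. If $G$ is an IYB group, then there is a biadditive product $\cdot$ on $L$ such that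
\begin{enumerate}
\item[(P1)] $x\cdot y-y\cdot x=[x,y]$;
\item[(P2)] $x\cdot(y\cdot z)-y\cdot(x\cdot z)=[x,y]\cdot z$;
\item[(P3)] every composition of $n$ left multiplications $z\mapsto x\cdot z$ is $0$.
\end{enumerate}
\end{proposition}

\begin{proof}
Let $B$ be a left brace and $\iota\colon G\to(B,\cdot)$ an isomorphism; then $(B,+)$ is an abelian group of order $p^n$. We embed $G$, through its affine action on $B$, in the adjoint group of a nilpotent associative ring, and take logarithms.

\emph{The linear parts are unipotent.} Put $B_0=B$ and $B_{i+1}=\sum_a(\lambda_a-1)B_i$. The identity $\lambda_b(\lambda_a-1)=(\lambda_{ba}-1)-(\lambda_b-1)$ shows that each $B_i$ is invariant under all $\lambda_b$, so $B_{i+1}\subseteq B_i$. Suppose $B_i\neq0$. The $p$-group $\lambda(B)$ acts on the nonzero finite $\mathbb F_p$-space dual to $B_i/pB_i$, and the number of fixed points is divisible by $p$; so there is an invariant homomorphism $f\colon B_i\to\mathbb F_p$, $f\ne0$, and $B_{i+1}\subseteq\ker f\subsetneq B_i$. Since $|B|=p^n$,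 we get $B_n=0$. Hence the non-unital subring $\mathfrak N_0$ of $\operatorname{End}(B,+)$ generated by all $\lambda_a-1$ satisfies $\mathfrak N_0^n=0$.

\emph{The ring of affine maps.} Let $\mathfrak N=\mathfrak N_0\oplus B$ with $(f,a)(f',a')=(ff',f(a'))$. This is an associative ring of $p$-power order. A product of $k$ elements $(f_i,a_i)$ equals $(f_1\cdots f_k,\ f_1\cdots f_{k-1}(a_k))$, so $\mathfrak N^{n+1}=0$. As $n+1\le p$, the series $\exp$ and $\log$ stop before any denominator is divisible by $p$. They are mutually inverse bijections between $\mathfrak N$ and the group $1+\mathfrak N$, and $\log(\exp u\,\exp v)=u\circ v$ for the commutator bracket on $\mathfrak N$, because these identities hold in the free associative algebra modulo degree $\ge p$, with all coefficients in $\mathbb Z_{(p)}$. By \eqref{eq:lambda},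
\[
\bigl(1+(\lambda_a-1,a)\bigr)\bigl(1+(\lambda_b-1,b)\bigr)=1+\bigl(\lambda_a\lambda_b-1,\ a+\lambda_a(b)\bigr)=1+(\lambda_{ab}-1,\ ab),
\]
so $\rho(x)=1+(\lambda_{\iota(x)}-1,\iota(x))$ is a homomorphism $G\to1+\mathfrak N$, and $d=\log\rho$ is a homomorphism $(L,\circ)\to(\mathfrak N,\circ)$. Both $L$ and the commutator Lie ring of $\mathfrak N$ have class at most $n<p$, so $d$ is a homomorphism of Lie rings by (L3).

\emph{The product.} Write $d(x)=(\ell_x,\sigma(x))$ with $\ell_x\in\mathfrak N_0$ and $\sigma(x)\in B$. Then $\ell$ and $\sigma$ are additive, and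
\[
\ell_{[x,y]}=\ell_x\ell_y-\ell_y\ell_x,\qquad \sigma([x,y])=\ell_x\sigma(y)-\ell_y\sigma(x).
\]
If $\sigma(x)=0$, then $\rho(x)=\exp(\ell_x,0)$ has second component $0$, so $\iota(x)=0$ is the identity of $(B,\cdot)$ and $x=0$. Thus $\sigma$ is injective, and since $|L|=|B|$ it is an isomorphism $(L,+)\to(B,+)$. Put $x\cdot y=\sigma^{-1}(\ell_x\sigma(y))$. The two displayed formulas give (P2) and (P1), and $\mathfrak N_0^n=0$ gives (P3).
\end{proof}

The proof shows what the hypothesis $n<p$ buys: the additive group of the brace, which was free to be any abelian group of order $p^n$, must be the additive group of $L$.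

\begin{remark}\label{rem:converse}
Nothing is lost in Proposition~\ref{prop:prelie}: a product with (P1)--(P3) makes $G$ an IYB group. Let $\ell_x$ be left multiplication by $x$, let $\mathfrak N_0\subseteq\operatorname{End}(L,+)$ be generated by the $\ell_x$, and let $\mathfrak N=\mathfrak N_0\oplus L$ as above. Then $x\mapsto(\ell_x,x)$ is a Lie homomorphism, so its exponential is a group homomorphism, whose second component $\pi(x)=\sum_{k<n}\ell_x^k(x)/(k+1)!$ satisfies $\pi(x\circ z)=\pi(x)+\exp(\ell_x)\pi(z)$. If $\pi(x\circ z)=\pi(x)$ then $\pi(z)=0$, and $z=0$ because $\sum_k\ell_z^k/(k+1)!$ is unipotent. So $\pi$ is bijective, and $\pi(x)\pi(z):=\pi(x\circ z)$ is a brace multiplication on $(L,+)$. We do not use this remark in the proofs.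
\end{remark}

\begin{example}\label{ex:graded}
Let $D$ be a bijective derivation of $L$ and put $x\cdot y=D^{-1}[x,Dy]$. Then (P1) is the Leibniz rule, (P2) is the Jacobi identity, and (P3) holds because $L$ has class at most $n$. If $L=L_1\oplus L_2\oplus L_3$ is graded, $[L_i,L_j]\subseteq L_{i+j}$, and $2,3$ are invertible, we may take $D=i$ on $L_i$, which gives
\[
x\cdot y=\frac{j}{i+j}\,[x,y]\qquad(x\in L_i,\ y\in L_j).
\]
\end{example}

\section{The obstruction in a model}\label{sec:model}

In this section $F$ is any field, and the letters $\gamma,\omega,\varphi,\beta$ denote models of the maps that carry these names later. The following notation is used throughout the paper. For $x,x',x''\in F^2$ put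
\[
\det(x,x')=x_1x_2'-x_2x_1',\qquad t(x,x',x'')=x_1x_1'x_1''+x_2x_2'x_2''.
\]
The form $t$ is trilinear and symmetric. For $N\in\operatorname{Mat}_2(F)$ let $N^\dagger=\operatorname{trace}(N)-N$ be the adjugate matrix. From $\det(Nx,x')+\det(x,Nx')=\operatorname{trace}(N)\det(x,x')$ we get
\begin{equation}\label{eq:adj}
\det(Nx,x')=\det(x,N^\dagger x'),\qquad (N^\dagger)^\dagger=N .
\end{equation}
For an ordering $(i,j,l)$ of $\{1,2,3\}$ let $\operatorname{sgn}(i,j,l)$ be $+1$ if the ordering is cyclic and $-1$ otherwise.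

Let $\mathcal V=\mathcal V_1\oplus\mathcal V_2\oplus\mathcal V_3$ with $\mathcal V_i=F^2$, and let $\mathcal T=F^3/F(1,1,1)$. Define alternating maps $\gamma\colon\mathcal V\times\mathcal V\to\mathcal T$ and $\omega\colon\mathcal V\times\mathcal V\to\mathcal V$ by $\gamma(b,c)=[(\det(b_i,c_i))_i]$ and
\[
\det(z,\omega(b,c)_i)=t(z,b_j,c_l)-t(z,c_j,b_l)\qquad(z\in F^2,\ (i,j,l)\text{ cyclic}).
\]
Let $\mathcal V'$ be a second copy of $\mathcal V$, written $c\mapsto c'$, and give $\mathcal V\oplus\mathcal V'\oplus\mathcal T$ the degrees $1,2,3$ and the brackets $[b,c]=\omega(b,c)'$, $[b,c']=\gamma(b,c)$. The Jacobi identity needs checking only on $b^1,b^2,b^3\in\mathcal V$. There the $i$-th coordinate of the cyclic sum of $\gamma(b^1,\omega(b^2,b^3))$ is $\sum_{\sigma\in S_3}\operatorname{sgn}(\sigma)\,t(b^{\sigma1}_i,b^{\sigma2}_j,b^{\sigma3}_l)$ with $(i,j,l)$ cyclic. Rotating $(i,j,l)$ does not change this number, so the cyclic sum lies in $F(1,1,1)$; this is the reason for dividing by the diagonal.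

A product that respects the grading has the form $b\cdot c=\beta(b,c)'$, $b\cdot c'=\varphi(b,c)$, $b'\cdot c=\psi(b,c)$, and (P1), (P2) say
\begin{gather*}
\beta(b,c)-\beta(c,b)=\omega(b,c),\qquad \varphi(b,c)-\psi(c,b)=\gamma(b,c),\\
\varphi(b^1,\beta(b^2,b^3))-\varphi(b^2,\beta(b^1,b^3))=\psi(\omega(b^1,b^2),b^3).
\end{gather*}
In characteristic $\ne2,3$, Example~\ref{ex:graded} gives the solution $\beta=\frac12\omega$, $\varphi=\frac23\gamma$, $\psi=\frac13\gamma$. Now imagine a Lie ring in which $c'$ is $pc$. Then $b\cdot(pc)=(pb)\cdot c$ forces $\varphi=\psi$, and this solution is lost. We test the maps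
\[
\varphi(b,c)=\psi(b,c)=\bigl[(\det(A_ib_i,c_i))_i\bigr],\qquad A_i\in\operatorname{Mat}_2(F).
\]
By \eqref{eq:adj}, $\varphi(b,c)-\varphi(c,b)=[(\operatorname{trace}(A_i)\det(b_i,c_i))_i]$, so (P1) requires $\operatorname{trace}A_i=1$. Take $z_i\in\mathcal V_i$, let $t_i(N)$ denote $t(z_1,z_2,z_3)$ with $z_i$ replaced by $Nz_i$, and put $S_{i;j,l}=\det(A_iz_i,\beta(z_j,z_l)_i)$. Since $\det(z,\omega(z_j,z_l)_i)=\operatorname{sgn}(i,j,l)\,t(z,z_j,z_l)$, the condition on $\beta$ gives (a) below. The dual of $\mathcal T$ consists of the $\xi\in F^3$ with $\xi_1+\xi_2+\xi_3=0$. Pairing (P2) for $(z_i,z_j,z_l)$ with $\xi$, and using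
\[
\det(A_l\,\omega(z_i,z_j)_l,z_l)=-\det(A_l^\dagger z_l,\omega(z_i,z_j)_l)=-\operatorname{sgn}(i,j,l)\,t_l(A_l^\dagger),
\]
gives (b). The next lemma shows that no $\beta$ exists; it will also finish the proof of Theorem~\ref{thm:A}.

\begin{lemma}\label{lem:core}
Let $F$ be a field and let $A_1,A_2,A_3\in\operatorname{Mat}_2(F)$ have trace $1$. There are no functions $S_{i;j,l}$ of $(z_1,z_2,z_3)\in(F^2)^3$ with values in $F$, indexed by the orderings $(i,j,l)$ of $\{1,2,3\}$, such that for every ordering
\begin{enumerate}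
\item[(a)] $S_{i;j,l}-S_{i;l,j}=\operatorname{sgn}(i,j,l)\,t_i(A_i)$;
\item[(b)] $\xi_iS_{i;j,l}-\xi_jS_{j;i,l}+\xi_l\operatorname{sgn}(i,j,l)\,t_l(A_l^\dagger)=0$ whenever $\xi_1+\xi_2+\xi_3=0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Take $\xi_i=1$, $\xi_j=0$, $\xi_l=-1$ in (b): $S_{i;j,l}=\operatorname{sgn}(i,j,l)\,t_l(A_l^\dagger)$. So $S_{1;2,3}=t_3(A_3^\dagger)$ and $S_{1;3,2}=-t_2(A_2^\dagger)$, and (a) becomes
\begin{equation}\label{eq:core}
t(z_1,z_2,A_3^\dagger z_3)+t(z_1,A_2^\dagger z_2,z_3)=t(A_1z_1,z_2,z_3).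
\end{equation}
Let $a_i$ be the $(1,1)$ entry of $A_i$. The diagonal of $A_i$ is $(a_i,1-a_i)$ and that of $A_i^\dagger$ is $(1-a_i,a_i)$. At $z_1=z_2=z_3=(1,0)$, \eqref{eq:core} reads $(1-a_3)+(1-a_2)=a_1$, and at $z_1=z_2=z_3=(0,1)$ it reads $a_3+a_2=1-a_1$. So $a_1+a_2+a_3$ equals both $2$ and $1$, which is impossible.
\end{proof}

For scalar matrices $A_i=\frac12$ the failure of \eqref{eq:core} is $\frac12+\frac12\ne\frac12$, where the graded solution had $\frac13+\frac13=\frac23$. Both monomials of $t$ are needed: if $t$ were replaced by $t^0=x_1x_1'x_1''$, then $A_i=\operatorname{diag}(\frac23,\frac13)$ and $S_{i;j,l}=\frac13\operatorname{sgn}(i,j,l)\,t^0(z_1,z_2,z_3)$ would satisfy (a) and (b).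

The model leaves one real difficulty. The condition $\varphi(b,c)-\varphi(c,b)=\gamma(b,c)$ determines $\varphi$ only up to an arbitrary symmetric map $\mathcal V\times\mathcal V\to\mathcal T$, and we have tested only a small family of solutions. The Lie ring of the next section has two more generators, whose adjoint action forces $\varphi$ into this family.

\section{The Lie ring $L$ and the group $G(p,s)$}\label{sec:L}

Fix an even integer $s\ge14$ and a prime $p>n$, where $n=18s+2$. Put $e=3s$, $F=\mathbb F_{p^e}$, $K=\mathbb F_{p^s}\subset F$ and $\operatorname{tr}=\operatorname{Tr}_{F/\mathbb F_p}$. Let $\Phi$ be the Frobenius map $x\mapsto x^p$ on $F$ and, coordinatewise, on $F^2$. Thus $\Phi^e=1$, and $1,\Phi^s,\Phi^{2s}$ form the Galois group of $F/K$. The three planes of the model are replaced by the single plane $F^2$ and its three conjugates over $K$, which makes irreducible actions possible.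

\subsection{The maps $\gamma$ and $\omega$}
Let $\gamma\colon F^2\times F^2\to F/K$ send $(x,x')$ to the class $[\det(x,x')]$. It is alternating, $\mathbb F_p$-bilinear and surjective. Put $h(x,x',x'')=t(x,\Phi^sx',\Phi^{2s}x'')$, which is $F$-linear in $x$, and define the alternating $\mathbb F_p$-bilinear map $\omega\colon F^2\times F^2\to F^2$ by
\begin{equation}\label{eq:omega}
\det(x,\omega(x',x''))=h(x,x',x'')-h(x,x'',x')\qquad(x\in F^2).
\end{equation}
Since $t$ is symmetric with coefficients in $\mathbb F_p$, we have $h(x,x',x'')^{p^s}=t(\Phi^sx,\Phi^{2s}x',x'')=h(x'',x,x')$. So the cyclic sum of the right side of \eqref{eq:omega} is $\operatorname{Tr}_{F/K}h(x,x',x'')-\operatorname{Tr}_{F/K}h(x,x'',x')\in K$, that is,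
\begin{equation}\label{eq:jacobi}
\gamma(x,\omega(x',x''))+\gamma(x',\omega(x'',x))+\gamma(x'',\omega(x,x'))=0 .
\end{equation}

\subsection{A plane of irreducible matrices}
We need a two-dimensional $\mathbb F_p$-space of traceless matrices in which \emph{every} nonzero element acts irreducibly, because the proof will be handed a nonzero element that we cannot choose. Let $\delta$ generate the cyclic group $F^*$; it is a nonsquare, and $\mathbb F_p(\delta)=F$. Let $\nu$ be a nonsquare of $\mathbb F_p$. The norm from $F(\sqrt\delta)$ to $F$ is surjective, as for every extension of finite fields, so there are $a_0,a_1\in F$ with $a_0^2-\delta a_1^2=-\nu\delta$. Put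
\[
M_1=\begin{pmatrix}0&\delta\\1&0\end{pmatrix},\qquad M_2=\begin{pmatrix}a_0&-\delta a_1\\a_1&-a_0\end{pmatrix},\qquad\text{so}\qquad M_1M_2=\begin{pmatrix}\delta a_1&-\delta a_0\\a_0&-\delta a_1\end{pmatrix}=-M_2M_1 ,
\]
and $M_1^2=\delta$, $M_2^2=-\nu\delta$. Let $Y=\mathbb F_p^2$, and for $y=(u,v)\in Y$ let $M_y=uM_1+vM_2$ and $q(y)=u^2-\nu v^2$. Each $M_y$ has trace $0$, and for $y'=(u',v')$
\begin{equation}\label{eq:clifford}
M_yM_{y'}+M_{y'}M_y=2\delta\,(uu'-\nu vv'),\qquad M_y^2=\delta q(y).
\end{equation}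

\begin{lemma}\label{lem:M}
Let $0\ne y\in Y$.
\begin{enumerate}
\item[(i)] $E_y=\mathbb F_p[M_y]$ is a field with $p^{2e}$ elements that contains the scalars $F$, and $F^2$ is a one-dimensional $E_y$-space. In particular $M_y$ is invertible, and $0$ and $F^2$ are the only $M_y$-stable $\mathbb F_p$-subspaces of $F^2$.
\item[(ii)] There is $y'\in Y\setminus\mathbb F_py$ with $M_yM_{y'}=-M_{y'}M_y$, and the $\mathbb F_p$-algebra generated by $M_y$ and $M_{y'}$ is $\operatorname{Mat}_2(F)$.
\end{enumerate}
\end{lemma}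

\begin{proof}
(i) As $\nu$ is a nonsquare, $q(y)\in\mathbb F_p^*$. As $e$ is even, $F\supseteq\mathbb F_{p^2}$ and $q(y)$ is a square in $F$, so $\delta q(y)$ is a nonsquare of $F$; also $\mathbb F_p[\delta q(y)]=F$. Hence $E_y\ni M_y^2$ contains $F$, and $E_y=F[M_y]\cong F(\sqrt{\delta q(y)})$. Both $E_y$ and $F^2$ have $p^{2e}$ elements.

(ii) For $y=(u,v)$ take $y'=(\nu v,u)\neq0$. By \eqref{eq:clifford}, $M=M_y$ and $M'=M_{y'}$ anticommute; if $y'=cy$, then \eqref{eq:clifford} gives $2c\delta q(y)=0$, so $c=0$, which is false. The matrices $1,M,M',MM'$ have nonzero scalar squares, since $(MM')^2=-M^2M'^2$. They are pairwise orthogonal for the form $\operatorname{trace}(NN')$: the product of two different ones is a scalar multiple of $M$, $M'$ or $MM'$, and $\operatorname{trace}(MM')=\operatorname{trace}(M'M)=-\operatorname{trace}(MM')$ vanishes. So they form an $F$-basis of $\operatorname{Mat}_2(F)$, and the algebra in question contains them and $F$.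
\end{proof}

\subsection{The Lie ring}
Let
\[
L=T\oplus V\oplus Y,\qquad T\cong(\mathbb Z/p^3)^{2s},\quad V\cong(\mathbb Z/p^2)^{6s},\quad Y\cong(\mathbb Z/p)^2 ,
\]
so $|L|=p^{6s+12s+2}=p^n$. Fix identifications of $\mathbb F_p$-spaces $\bar T:=T/pT=F/K$ and $\bar V:=V/pV=F^2$. Multiplication by $p$ or $p^2$ induces isomorphisms $\bar V\to pV$, $T/p^2T\to pT$ and $\bar T\to p^2T$, and we use them to write $pv$ for $v\in\bar V$ and $p^2a$ for $a\in\bar T$. Choose a $\mathbb Z/p^2$-basis $(v_i)$ of $V$, lift the values $\gamma(\bar v_i,\bar v_j)$, $i<j$, to the $\mathbb Z/p^2$-module $T/p^2T$, and extend to an alternating biadditive map $\hat\gamma\colon V\times V\to T/p^2T$; it reduces to $\gamma$ modulo $p$. For $b,b'\in V$ and $y\in Y$ define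
\[
[T,L]=0,\qquad[Y,Y]=0,\qquad[b,b']=p\,\hat\gamma(b,b')+p\,\omega(\bar b,\bar b'),\qquad[y,b]=-[b,y]=p\,M_y\bar b .
\]
In particular $[Y,pV]=0$ and $[b,pv]=p^2\gamma(\bar b,v)$ for $v\in\bar V$. So $V$, $pV$, $p^2T$ play the roles of $\mathcal V$, $\mathcal V'$, $\mathcal T$. The term $p\hat\gamma$ must be present because $[b,pb']=p[b,b']$, and $T$ is taken of exponent $p^3$ so that $[L,L]\subseteq pL$.

\begin{lemma}\label{lem:class}
$L$ is a Lie ring of class $3$, and the group $G(p,s):=(L,\circ)$ has order $p^{18s+2}$ and class exactly $3$.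
\end{lemma}

\begin{proof}
The bracket is biadditive and alternating, so it suffices to check the Jacobi identity on triples taken from $T$, $V$, $Y$. Since $T$ is central, triples with an entry in $T$ give $0$, and so do triples in $Y$. For $b_1,b_2,b_3\in V$ we have $[b_1,[b_2,b_3]]=p^2\gamma(\bar b_1,\omega(\bar b_2,\bar b_3))$, and the cyclic sum vanishes by \eqref{eq:jacobi}. For $(y,b,b')$, the term $[y,[b,b']]$ lies in $[y,pT+pV]=0$, and
\[
[b,[b',y]]+[b',[y,b]]=-p^2\bigl(\gamma(\bar b,M_y\bar b')+\gamma(M_y\bar b,\bar b')\bigr)=-p^2\bigl[\operatorname{trace}(M_y)\det(\bar b,\bar b')\bigr]=0 .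
\]
For $(y,y',b)$ each term vanishes because $[Y,Y]=0=[Y,pV]$.

We have $\Gamma_2(L)\subseteq pT+pV$, and $\Gamma_2(L)\supseteq[y,V]=pV$ for $y\ne0$. Hence $\Gamma_3(L)=[V,pV]=p^2T\ne0$ and $\Gamma_4(L)=0$. In $G=(L,\circ)$ put $c_3=\frac1{12}[x,[x,z]]+\frac1{12}[z,[z,x]]$. The group commutator $(x,z)$ is the $\circ$-product of $x\circ z=x+z+\frac12[x,z]+c_3$ and $(-x)\circ(-z)=-x-z+\frac12[x,z]-c_3$. The bracket of these two elements is $[x+z,[x,z]]$, which is central, so
\[
(x,z)=[x,z]+\tfrac12[x+z,[x,z]].
\]
Thus $z\in\Gamma_i(L)$ implies $(x,z)\in\Gamma_{i+1}(L)$. Each $\Gamma_i(L)$ is a Lie subring, hence a subgroup of $G$, and induction gives $\Gamma_i(G)\subseteq\Gamma_i(L)$; so $\Gamma_4(G)$ is trivial. The formula also gives $(x,(x',z))=[x,[x',z]]$, which is nonzero for suitable $x,x',z$.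
\end{proof}

The group $G(p,s)$ involves the choices of $\delta,\nu,a_0,a_1,\hat\gamma$; everything below holds for any choice.

\begin{proposition}\label{prop:none}
The Lie ring $L$ has no biadditive product satisfying \textup{(P1)--(P3)}.
\end{proposition}

\section{Proof of Proposition~\ref{prop:none}}\label{sec:noproduct}

Suppose that such a product exists. We cut it into $\mathbb F_p$-bilinear pieces (\S\ref{ss:pieces}), show that $V\cdot L\subseteq pL+Y$ (\S\ref{ss:VR}), and show that the piece $\varphi$ has the form tested in the model, up to an error of bounded dimension (\S\ref{ss:phi}). We then write (P2) on $V\times V\times V$ (\S\ref{ss:main}) and extract from it the hypotheses of Lemma~\ref{lem:core} (\S\ref{ss:end}). Words such as linear, subspace and dimension refer to $\mathbb F_p$ unless another field is named. The tool for the third and the last step comes first.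

\subsection{Frobenius components}\label{ss:frob}

An $\mathbb F_p$-linear map between $F$-spaces is a sum of semilinear maps; this is how the conjugate planes become visible. For an $F$-multilinear map $f$ between coordinate spaces over $F$, or a matrix $f$, let $f^{(m)}$ be obtained by raising all coefficients to the power $p^m$, so that $\Phi^m f(x,\dots)=f^{(m)}(\Phi^mx,\dots)$.

\begin{lemma}\label{lem:frob}
\begin{enumerate}
\item[(i)] Every $\mathbb F_p$-multilinear map $f\colon F^{r_1}\times\dots\times F^{r_d}\to F^{r}$ is uniquely a sum $f(x_1,\dots,x_d)=\sum f_{i_1,\dots,i_d}(\Phi^{i_1}x_1,\dots,\Phi^{i_d}x_d)$ over $i_1,\dots,i_d\in\mathbb Z/e$, with $F$-multilinear \emph{components} $f_{i_1,\dots,i_d}$.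
\item[(ii)] If $f$ is trilinear with values in $F$ and $\xi\in F$, the $(i,j,l)$-component of $\operatorname{tr}(\xi f)$ is $\sum_{m\in\mathbb Z/e}\xi^{p^m}(f_{i-m,j-m,l-m})^{(m)}$.
\item[(iii)] The $F$-linear map $F\otimes_{\mathbb F_p}F\to F^{\mathbb Z/e}$, $a\otimes\xi\mapsto(a\xi^{p^i})_i$, is bijective.
\end{enumerate}
\end{lemma}

\begin{proof}
By Dedekind's lemma the distinct automorphisms $\Phi^i$, $i\in\mathbb Z/e$, of $F$ are linearly independent over $F$. (i) We may take $r=1$. The $r_1e$ maps $x\mapsto x_a^{p^i}$ on $F^{r_1}$ are $F$-independent (restrict to the coordinate axes), and $\operatorname{Hom}_{\mathbb F_p}(F^{r_1},F)$ has $F$-dimension $r_1e$, so they form a basis. The space of multilinear maps to $F$ is the tensor product over $F$ of these spaces, so the products of such basis maps form a basis of it. (ii) Expand $\operatorname{tr}(\xi f)=\sum_m(\xi f)^{p^m}$. (iii) For a basis $(\xi_k)$ of $F$ over $\mathbb F_p$, the rows of the square matrix $(\xi_k^{p^i})_{i,k}$ are independent by Dedekind's lemma.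
\end{proof}

\subsection{The pieces of the product}\label{ss:pieces}

By biadditivity, $p^iL$ and $L[p^i]=\{x:p^ix=0\}$ are two-sided ideals for $\cdot$. Here
\[
L[p]=p^2T\oplus pV\oplus Y,\qquad L[p^2]=pT\oplus V\oplus Y .
\]
Let $R=L/pL=\bar T\oplus\bar V\oplus Y$ with the induced product $*$, and let $x_V$ be the $\bar V$-component of $x\in R$. When an element of $L$ is an argument of $*$ or of a map defined on $R$, $\bar V$ or $\bar T$, its class modulo $pL$ is meant; a tilde denotes a lift from $\bar V$ to $V$ or from $\bar T$ to $T$.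

Since $[L,L]\subseteq pL$, (P1) makes $R$ commutative and (P2) gives $x*(x'*z)=x'*(x*z)$. Hence $(x*x')*z=z*(x*x')=x*(z*x')=x*(x'*z)$, and $R$ is associative. By (P3) it is nilpotent; this is the only use of (P3). The images $Y$ and $\bar V\oplus Y$ of $L[p]$ and $L[p^2]$ are ideals of $R$. We use twice that a nonzero ideal $I$ of a nilpotent commutative algebra contains a nonzero element killed by the whole algebra: take a nonzero product of maximal length with one factor in $I$.

\emph{Products with $Y$.} For $y_1\in Y$ and $c\in L$, the product $y_1\cdot c$ lies in $L[p]$ and depends only on $c$ modulo $pL$, because $y_1\cdot pc=py_1\cdot c=0$. So there are maps $g_{y_1}\colon R\to\bar V$ and $\eta_{y_1}\colon R\to\bar T$, bilinear in $(y_1,c)$, with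
\begin{equation}\label{eq:yc}
y_1\cdot c=y_1*c+p\,g_{y_1}(c)+p^2\eta_{y_1}(c).
\end{equation}
As $[y_1,c]\in pV$, the $T$-component of $c\cdot y_1$ is also $p^2\eta_{y_1}(c)$.

\emph{Products with $V$.} For $b\in V$ and $c\in L$, the product $b\cdot c$ lies in $L[p^2]$, so its $T$-component lies in $pT$; let $\varphi(b,c)\in\bar T$ be the class of $a$ when this component is $pa$. If $b\in pV$ then $b\cdot c\in L[p]$, and if $c\in pL$ then $b\cdot c\in pL[p^2]=p^2T\oplus pV$; in both cases $\varphi(b,c)=0$. So $\varphi\colon\bar V\times R\to\bar T$ is bilinear, and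
\begin{equation}\label{eq:pbc}
(pb)\cdot c=b\cdot(pc)=p\,(b\cdot c)=p\,(b*c)_V+p^2\varphi(b,c).
\end{equation}
This is the relation $\varphi=\psi$ of the model. As $b\cdot Y\subseteq L[p]$, we have $\varphi(\bar V,Y)=0$, and the $T$-component of (P1) gives
\begin{equation}\label{eq:phigamma}
\varphi(b,c)-\varphi(c,b)=\gamma(b,c)\qquad(b,c\in\bar V).
\end{equation}

\emph{An annihilated element.} Fix $0\ne y\in Y$ with $y*R=0$, and write $M=M_y$, $E=E_y$, $g=g_y$, $\eta=\eta_y$. Thus $y\cdot c=pg(c)+p^2\eta(c)\in pL$.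

\begin{lemma}\label{lem:ids}
For $b\in\bar V$, $a\in\bar T$, $c,r\in R$ and $y_1\in Y$,
\begin{align}
g(b*c)&=(Mb*c)_V+(b*g(c))_V,\label{eq:g}\\
\eta(b*c)&=\varphi(Mb,c)+\varphi(b,g(c)),\label{eq:eta}\\
g(a*c)&=(a*g(c))_V,\label{eq:ga}\\
(r*g(y_1))_V&=0,\qquad\varphi(b,g(y_1))=0.\label{eq:gy}
\end{align}
\end{lemma}

\begin{proof}
Apply (P2) to $(y,b,c)$ with $b\in V$, $c\in L$. First, $y\cdot(b\cdot c)=pg(b*c)+p^2\eta(b*c)$. Next, $b\cdot(y\cdot c)=p\,(b\cdot\widetilde{g(c)})$, because $b\cdot p^2\widetilde{\eta(c)}=p^2b\cdot\widetilde{\eta(c)}=0$. Finally $[y,b]\cdot c=p\,(\widetilde{Mb}\cdot c)$. Expanding the last two by \eqref{eq:pbc} and comparing components in $pV$ and in $p^2T$ gives \eqref{eq:g} and \eqref{eq:eta}. For $a\in T$ we have $[y,a]=0$, so $y\cdot(a\cdot c)=a\cdot(y\cdot c)=p\,(a\cdot\widetilde{g(c)})+p^2(a\cdot\widetilde{\eta(c)})$, and the $V$-components give \eqref{eq:ga} as $p^2V=0$.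

Since $[y,y_1]=0$ and $y\cdot c\in pL$, (P2) gives $y\cdot(y_1\cdot c)=y_1\cdot(y\cdot c)=0$, that is, $g(Y*R)=0$ and $\eta(Y*R)=0$. Put $c=y_1$ in \eqref{eq:g}--\eqref{eq:ga}. The left sides vanish, $(Mb*y_1)_V=0$ because $Y$ is an ideal, and $\varphi(Mb,y_1)=0$. This gives \eqref{eq:gy} for $r\in\bar T\oplus\bar V$; for $r\in Y$ it holds because $Y$ is an ideal.
\end{proof}

Up to the error $\eta(b*c)$, identity \eqref{eq:eta} moves $M$ from the first argument of $\varphi$ to an operator on the second. The next lemma draws the consequence, modulo any subspace $U$ that absorbs the error. Let $U^\perp\subseteq\bar T^*$ be the annihilator of $U$, and let $\operatorname{Mat}_2(F)$ act on $\bar V\otimes_{\mathbb F_p}U^\perp$ through the first factor.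

\begin{lemma}\label{lem:rigid}
Let $U\subsetneq\bar T$ be a subspace and let $f\colon\bar V\times\bar V\to\bar T$ be bilinear with $f(b,c)-f(c,b)=\gamma(b,c)$ and $f(Mb,c)+f(b,g(c))\in U$ for all $b,c\in\bar V$. Then
\[
\Psi\colon\bar V\otimes U^\perp\to\bar V^*,\qquad b\otimes\lambda\mapsto\lambda f(b,\cdot\,),
\]
is surjective and its kernel is an $E$-subspace. If $f(\bar V,c)\subseteq U$, then $c=0$.
\end{lemma}

\begin{proof}
If $\sum b_i\otimes\lambda_i\in\ker\Psi$, then $\sum\lambda_if(Mb_i,c)=-\sum\lambda_if(b_i,g(c))=0$. So $\ker\Psi$ is $M$-stable, hence an $E$-subspace of an $E$-space, and the rank of $\Psi$ is a multiple of $\dim E=2e=\dim\bar V^*$. The rank is not $0$, for otherwise $f$, and with it the surjective map $\gamma$, would take values in $U$. So $\Psi$ is onto. If $f(\bar V,c)\subseteq U$, every element of $\operatorname{im}\Psi=\bar V^*$ kills $c$.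
\end{proof}

\subsection{Products of $V$ modulo $p$}\label{ss:VR}

A priori $b*c$ ranges over $\bar V\oplus Y$, and the error $\eta(b*c)$ could fill $\bar T$. We want $b*c\in Y$. Irreducibility of $M$ and \eqref{eq:g} give this once $g(Y)=0$, and $g(Y)=0$ would follow from \eqref{eq:gy} and the last claim of Lemma~\ref{lem:rigid}; but that lemma needs a small error. To break the circle we work modulo the $g$-stable subspace generated by $g(Y)$ and correct $\varphi$ so that the error becomes small.

\begin{lemma}\label{lem:VR}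
$\bar V*R\subseteq Y$.
\end{lemma}

\begin{proof}
Let $J=\sum_{k\ge1}g^k(Y)\subseteq\bar V$. Then $g(J+Y)\subseteq J$.

\emph{Step 1: $J+Y$ is an ideal of $R$.} We show by induction on $k\ge1$ that $(r*c)_V\in J$ for all $r\in R$ and $c\in g^k(Y)$. For $k=1$ this is \eqref{eq:gy}. Let it hold for $c\in g^k(Y)$, and let $r=a+b\in\bar T\oplus\bar V$. Adding \eqref{eq:g} and \eqref{eq:ga}, we get $(r*g(c))_V=g(r*c)-(Mb*c)_V$. Here $r*c\in\bar V\oplus Y$ has $\bar V$-component in $J$, so $g(r*c)\in J$, and $(Mb*c)_V\in J$. For $r\in Y$ we have $(r*g(c))_V=0$.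

\emph{Step 2: $\bar V*R\subseteq J+Y$.} Let $Z$ be the subspace of all $b\in\bar V$ with $b*R\subseteq J+Y$. If $J=\bar V$ there is nothing to prove. Otherwise $(\bar V+Y)/(J+Y)$ is a nonzero ideal of $R/(J+Y)$ and contains a nonzero annihilated element, whose $\bar V$-component is a nonzero element of $Z$. For $b\in Z$ and $c\in R$, \eqref{eq:g} gives $(Mb*c)_V=g(b*c)-(b*g(c))_V\in J$. So $Z$ is $M$-stable, and $Z=\bar V$ by Lemma~\ref{lem:M}(i).

\emph{Step 3: $J=0$.} Since $J=g(Y)+g(J)$, we have $\dim\ker(g|_J)=\dim J/g(J)\le2$. Write $J=J'\oplus\ker(g|_J)$. As $g$ is injective on $J'$, there is a linear map $\alpha\colon\bar V\to\bar T$ with $\alpha(g(w))=\eta(w)$ for $w\in J'$. Put $f(b,c)=\varphi(b,c)-\alpha((b*c)_V)$ and $\eta'=\eta-\alpha g$. By \eqref{eq:g}, \eqref{eq:eta} and Step~2,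
\[
f(Mb,c)+f(b,g(c))=\eta(b*c)-\alpha g(b*c)=\eta'(b*c)\in U:=\eta'(J+Y).
\]
Since $\eta'(J')=0$, we have $\dim U\le2+2<2s=\dim\bar T$. As $*$ is commutative, $f$ satisfies \eqref{eq:phigamma}. So Lemma~\ref{lem:rigid} applies. By \eqref{eq:gy}, $f(\bar V,g(y_1))=0$, hence $g(y_1)=0$ for all $y_1\in Y$, and $J=0$.
\end{proof}

It follows that for $b,c\in V$ the $V$-component of $b\cdot c$ lies in $pV$, so
\begin{equation}\label{eq:bc}
b\cdot c=p\,a_{b,c}+p\,\beta(b,c)+b*c,\qquad a_{b,c}\in T\ \text{ of class }\varphi(b,c),\quad\beta(b,c)\in\bar V,\quad b*c\in Y .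
\end{equation}
By \eqref{eq:pbc}, $pV\cdot V$ and $V\cdot pV$ now lie in $p^2T$, so $\beta$ is a bilinear map $\bar V\times\bar V\to\bar V$, and (P1) gives $\beta(b,c)-\beta(c,b)=\omega(b,c)$.

\subsection{The shape of $\varphi$}\label{ss:phi}

Let $W=\{\xi\in F:\operatorname{Tr}_{F/K}\xi=0\}$. For $\xi\in W$ the functional $\lambda_\xi([a])=\operatorname{tr}(\xi a)$ on $\bar T=F/K$ is well defined, as $\operatorname{tr}(\xi K)=\operatorname{Tr}_{K/\mathbb F_p}(K\operatorname{Tr}_{F/K}\xi)=0$. The trace form is nondegenerate and $\dim W=2s$, so $\xi\mapsto\lambda_\xi$ identifies $W$ with $\bar T^*$. Let $U_1$ be the span of all $\eta_{y_1}(y_2)$ with $y_1,y_2\in Y$. Since $[Y,Y]=0$, the map $(y_1,y_2)\mapsto\eta_{y_1}(y_2)$ is symmetric, so $\dim U_1\le3$. Let $W'=U_1^\perp\subseteq W$; then $\dim W'\ge2s-3$.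

\begin{lemma}\label{lem:shape}
There are $A\in\operatorname{Mat}_2(F)$ with $\operatorname{trace}A=1$ and a linear map $\tau\colon\bar T\to F^2$ such that for $\xi\in W'$, $b,c\in\bar V$, $a\in\bar T$,
\[
\lambda_\xi\varphi(b,c)=\operatorname{tr}\bigl(\xi\det(Ab,c)\bigr),\qquad\lambda_\xi\varphi(b,a)=\operatorname{tr}\bigl(\xi\det(b,\tau(a))\bigr).
\]
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:VR}, $\eta(b*c)\in\eta_y(Y)\subseteq U_1$, so \eqref{eq:eta} gives
\begin{equation}\label{eq:phiM}
\lambda_\xi\varphi(Mb,c)=-\lambda_\xi\varphi(b,g(c))\qquad(\xi\in W',\ b\in\bar V,\ c\in R).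
\end{equation}
Lemma~\ref{lem:rigid} applies to $f=\varphi$ and $U=U_1$: the map $\Psi\colon\bar V\otimes W'\to\bar V^*$ is onto, and $Q=\ker\Psi$ is an $E$-subspace.

\emph{Step 1: $Q$ is stable under $\operatorname{Mat}_2(F)$.} Take $y'$ as in Lemma~\ref{lem:M}(ii) and put $M'=M_{y'}$. The element $y'$ need not be annihilated by $R$, so the analogue of \eqref{eq:phiM} has an extra term; this term has rank one, which is too small to matter. The algebra $R$ acts nilpotently on the line $Y/\mathbb F_py$, hence by zero, so $y'*c=\epsilon(c)y$ with $\epsilon\colon R\to\mathbb F_p$ linear. Take $T$-components in (P2) for $(y',b,c)$ with $b,c\in V$. By \eqref{eq:yc}, $y'\cdot(b\cdot c)$ contributes $p^2\eta_{y'}(b*c)$. In $b\cdot(y'\cdot c)$ the three summands of $y'\cdot c=\epsilon(c)y+pg_{y'}(c)+p^2\eta_{y'}(c)$ contribute $p^2\epsilon(c)\eta(b)$, $p^2\varphi(b,g_{y'}(c))$ and $0$. The right side $[y',b]\cdot c$ contributes $p^2\varphi(M'b,c)$. So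
\[
\varphi(M'b,c)=\eta_{y'}(b*c)-\epsilon(c)\eta(b)-\varphi(b,g_{y'}(c)),\qquad\eta_{y'}(b*c)\in U_1 .
\]
For $\zeta=\sum b_i\otimes\xi_i\in Q$ this gives $\Psi(M'\zeta)=-\bigl(\sum\lambda_{\xi_i}\eta(b_i)\bigr)\epsilon|_{\bar V}$, so $(Q+M'Q)/Q\cong\Psi(M'Q)$ has dimension at most $1$. On the other hand $MM'Q=M'MQ\subseteq M'Q$ because $M$ and $M'$ anticommute, so $(Q+M'Q)/Q$ is an $E$-space and its dimension is divisible by $2e$. Hence $M'Q\subseteq Q$, and Lemma~\ref{lem:M}(ii) gives the claim.

\emph{Step 2: $\varphi$ is given by one operator and scalars.} Every module over $\operatorname{Mat}_2(F)$ is a direct sum of copies of $F^2$. The quotient $(\bar V\otimes W')/Q$ has dimension $2e$, so it is isomorphic to $F^2$, and $\Psi=\theta\pi$ with $\pi\colon\bar V\otimes W'\to F^2$ a $\operatorname{Mat}_2(F)$-linear surjection and $\theta\colon F^2\to\bar V^*$ a linear bijection. For fixed $\xi$ the map $b\mapsto\pi(b\otimes\xi)$ commutes with $\operatorname{Mat}_2(F)$, so it is a scalar $\mu(\xi)\in F$, and $\mu\colon W'\to F$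 is linear. The form $\langle b,c\rangle=\operatorname{tr}\det(b,c)$ on $F^2$ is alternating and nondegenerate, and $\langle xb,c\rangle=\langle b,xc\rangle$ for $x\in F$. Write $\theta(v)=\langle\Theta v,\cdot\,\rangle$ with $\Theta\colon F^2\to F^2$ linear and bijective. Then
\[
\lambda_\xi\varphi(b,c)=\langle\Theta\mu(\xi)b,c\rangle .
\]

\emph{Step 3: $\Theta$ is $F$-linear.} Define $\Theta^*$ by $\langle b,\Theta c\rangle=\langle\Theta^*b,c\rangle$. We have $-\langle\Theta\mu(\xi)c,b\rangle=\langle b,\Theta\mu(\xi)c\rangle=\langle\mu(\xi)\Theta^*b,c\rangle$ and $\lambda_\xi\gamma(b,c)=\langle\xi b,c\rangle$, so \eqref{eq:phigamma} becomes the operator identity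
\begin{equation}\label{eq:theta}
\Theta\mu(\xi)+\mu(\xi)\Theta^*=\xi\qquad(\xi\in W').
\end{equation}
Let $\mu=\mu(\xi)$, $\mu'=\mu(\xi')$. Multiply \eqref{eq:theta} on the left by $\mu'$, multiply its version for $\xi'$ by $\mu$, and subtract: $\mu'\Theta\mu-\mu\Theta\mu'=\mu'\xi-\mu\xi'$. Write $\Theta=\sum_i\Theta_i\Phi^i$ with $\Theta_i\in\operatorname{Mat}_2(F)$ by Lemma~\ref{lem:frob}(i). As $\Phi^i\mu=\mu^{p^i}\Phi^i$, the coefficient of $\Phi^i$ on the left is $(\mu'\mu^{p^i}-\mu\mu'^{\,p^i})\Theta_i$. For $i=0$ it vanishes, so $\mu(\xi')\xi=\mu(\xi)\xi'$ and $\mu(\xi)=c_0\xi$ for a constant $c_0\in F$, which is nonzero since $\Psi\ne0$. For $i\ne0$ we get $(\xi'\xi^{p^i}-\xi\xi'^{\,p^i})\Theta_i=0$ for all $\xi,\xi'\in W'$. If $\Theta_i\ne0$, then for fixed $\xi'\ne0$ all ratios $\xi/\xi'$ lie in the fixed field of $\Phi^i$, a proper subfield of $F$, so $\dim W'\le e/2=3s/2$. This contradicts $\dim W'\ge2s-3$, as $s>6$. Hence $\Theta=\Theta_0$.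

Put $A=c_0\Theta$, an element of $\operatorname{GL}_2(F)$. The first formula follows. By \eqref{eq:adj}, $\Theta^*=\Theta^\dagger$, and \eqref{eq:theta} gives $A+A^\dagger=1$, that is, $\operatorname{trace}A=1$. Finally, \eqref{eq:phiM} with $c=a$ and $M^{-1}b$ in place of $b$ gives $\lambda_\xi\varphi(b,a)=-\operatorname{tr}\bigl(\xi\det(AM^{-1}b,g(a))\bigr)$, so $\tau(a)=-(AM^{-1})^\dagger g(a)$ works.
\end{proof}

\subsection{The identity (P2) on $V\times V\times V$}\label{ss:main}

Let $b_1,b_2,b_3\in V$ and take $T$-components in (P2); they lie in $p^2T$. By \eqref{eq:bc}, \eqref{eq:pbc} and the remark after \eqref{eq:yc}, the term $b_1\cdot(b_2\cdot b_3)$ contributes $p^2$ times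
\[
\varphi(b_1,\varphi(b_2,b_3))+\varphi(b_1,\beta(b_2,b_3))+\eta_{b_2*b_3}(b_1).
\]
Write $[b_1,b_2]=pa+p\,\omega(b_1,b_2)$ with $a\in T$ of class $\gamma(b_1,b_2)$. Since $a$ is central, $a\cdot b_3=b_3\cdot a$, so $[b_1,b_2]\cdot b_3$ contributes $p^2$ times $\varphi(b_3,\gamma(b_1,b_2))+\varphi(\omega(b_1,b_2),b_3)$.

Put $P(b,c)=\tau\varphi(b,c)+A^\dagger\beta(b,c)\in F^2$ for $b,c\in\bar V$. By Lemma~\ref{lem:shape} and \eqref{eq:adj}, $\lambda_\xi$ sends the first two terms of the display to $\operatorname{tr}\bigl(\xi\det(b_1,P(b_2,b_3))\bigr)$, and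
\begin{equation}\label{eq:P}
P(b,c)-P(c,b)=\tau\gamma(b,c)+A^\dagger\omega(b,c).
\end{equation}
For the third term, let $y_1,\dots,y_\kappa$, where $0\le\kappa\le2$, be a basis of the span of $\bar V*\bar V$ in $Y$, and write $b*c=\sum_k\varepsilon_k(b,c)y_k$. The forms $\varepsilon_k\colon\bar V\times\bar V\to\mathbb F_p$ are symmetric, and they are linearly independent, since a relation would confine $\bar V*\bar V$ to a smaller subspace. Put $\chi_k^\xi(b)=\lambda_\xi\eta_{y_k}(b)$. For $\xi\in W'$ we obtain
\begin{multline}\label{eq:main}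
\operatorname{tr}\,\xi\bigl\{\det(b_1,P(b_2,b_3))-\det(b_2,P(b_1,b_3))-\det(b_3,\tau\gamma(b_1,b_2))-\det(A\omega(b_1,b_2),b_3)\bigr\}\\
+\sum_k\bigl[\chi_k^\xi(b_1)\,\varepsilon_k(b_2,b_3)-\chi_k^\xi(b_2)\,\varepsilon_k(b_1,b_3)\bigr]=0 .
\end{multline}
Compared with the model there are two new kinds of terms: those with $\tau\gamma$, and those with $\chi_k^\xi$, whose dependence on $\xi$ is unknown. The first kind disappears on passing to suitable Frobenius components; the second is brought under control by shrinking the space of $\xi$.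

\subsection{Components and the contradiction}\label{ss:end}

Decompose $P$, $\omega$, $\varepsilon_k$ into components $P_{j,l}$, $\omega_{j,l}$, $\varepsilon_{k;j,l}$, and write $\chi_k^\xi=\sum_i\chi_{k,i}(\xi)\Phi^i$ with $F$-linear forms $\chi_{k,i}(\xi)$ on $F^2$; by uniqueness, $\chi_{k,i}(\xi)$ is $\mathbb F_p$-linear in $\xi$. Put
\[
P^i_{j,l}=(P_{j-i,\,l-i})^{(i)},\qquad\omega^i_{j,l}=(\omega_{j-i,\,l-i})^{(i)} .
\]
The map $F\to F^2$, $x\mapsto\tau([x])$, is a combination of the $x^{p^m}$, and $\det(b,c)^{p^m}=\det(\Phi^mb,\Phi^mc)$; so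
\begin{equation}\label{eq:taugamma}
(\tau\gamma)_{j,l}=0\qquad\text{for }j\ne l .
\end{equation}

Let $i\ne j$ and let $l$ be arbitrary. We compute the $(i,j,l)$-component of \eqref{eq:main} with Lemma~\ref{lem:frob}(ii). The first determinant is $F$-linear in $b_1$, so only $m=i$ contributes; the second is $F$-linear in $b_2$, so only $m=j$ contributes; the last two are $F$-linear in $b_3$, so only $m=l$ contributes, and the third gives $0$ by \eqref{eq:taugamma}. The components of a product $\chi(b_1)\varepsilon(b_2,b_3)$ are the products of the components. With $\xi_i=\xi^{p^i}$ we get, for $u,v,w\in F^2$,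
\begin{multline}\label{eq:comp}
\xi_i\det\bigl(u,P^i_{j,l}(v,w)\bigr)-\xi_j\det\bigl(v,P^j_{i,l}(u,w)\bigr)-\xi_l\det\bigl(A^{(l)}\omega^l_{i,j}(u,v),w\bigr)\\
+\sum_k\bigl[\chi_{k,i}(\xi)(u)\,\varepsilon_{k;j,l}(v,w)-\chi_{k,j}(\xi)(v)\,\varepsilon_{k;i,l}(u,w)\bigr]=0 .
\end{multline}

\emph{Extension of scalars.} For $\xi\in W'$ the numbers $\xi_i$ determine one another, but \eqref{eq:comp} is an $\mathbb F_p$-linear condition on $\xi$ with values in $F$, so it extends to $F\otimes W'$, where the $\xi_i$ become almost free coordinates. Precisely, $\xi^{p^i}+\xi^{p^{i+s}}+\xi^{p^{i+2s}}=(\operatorname{Tr}_{F/K}\xi)^{p^i}=0$ on $W$, so Lemma~\ref{lem:frob}(iii) identifies $F\otimes W'$ with an $F$-subspace $\mathbf W'$ of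
\[
\mathbf W=\{(\xi_i)\in F^{\mathbb Z/e}:\xi_i+\xi_{i+s}+\xi_{i+2s}=0\ \text{for all }i\}=\bigoplus_{r\in\mathbb Z/s}\Pi_r ,
\]
where $\Pi_r$ is the plane $\xi_r+\xi_{r+s}+\xi_{r+2s}=0$ in the coordinates $r,r+s,r+2s$. As $\dim_F\mathbf W=2s$, the codimension of $\mathbf W'$ is at most $3$. Extend the $\chi_{k,i}$ to $F$-linear maps on $\mathbf W'$. Then \eqref{eq:comp} holds for all $\xi=(\xi_i)\in\mathbf W'$. Each $\Pi_r$ is a copy of the dual of $\mathcal T$ in the model.

\emph{The terms $\chi_{k,i}$.} We use a few instances of \eqref{eq:comp} to solve for them. The vectors $(\varepsilon_{k;j,l}(v,w))_{k\le\kappa}$, over all $j,l,v,w$, span $F^\kappa$. Otherwise some $0\ne(c_k)\in F^\kappa$ would satisfy $\sum_kc_k\varepsilon_{k;j,l}=0$ for all $j,l$, hence $\sum_kc_k\varepsilon_k=0$; expanding the $c_k$ in an $\mathbb F_p$-basis of $F$ would contradict the independence of the $\mathbb F_p$-valued forms $\varepsilon_k$. Choose $(j_m,l_m,v_m,w_m)$ for $m\le\kappa$ such that the matrix $(\varepsilon_{k;j_m,l_m}(v_m,w_m))_{k,m}$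 is invertible. Let $\mathbf W''\subseteq\mathbf W'$ be defined by the $F$-linear conditions
\[
\chi_{k,j_m}(\xi)(v_m)=0\quad(k,m\le\kappa),\qquad\xi_{j_m}=\xi_{l_m}=0\quad(m\le\kappa).
\]
Its codimension in $\mathbf W$ is at most $3+\kappa^2+2\kappa\le11$. Let $\xi\in\mathbf W''$ and $i\notin\{j_1,\dots,j_\kappa\}$. Then \eqref{eq:comp} for $(i,j_m,l_m)$ at $v=v_m$, $w=w_m$ reads
\[
\sum_k\varepsilon_{k;j_m,l_m}(v_m,w_m)\,\chi_{k,i}(\xi)(u)=-\xi_i\det\bigl(u,P^i_{j_m,l_m}(v_m,w_m)\bigr)\qquad(m\le\kappa).
\]
Inverting the matrix, we find $F$-linear forms $\psi_{k,i}$ on $F^2$, independent of $\xi$, with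
\begin{equation}\label{eq:chi}
\chi_{k,i}(\xi)=\xi_i\,\psi_{k,i}\qquad(\xi\in\mathbf W'',\ i\notin\{j_1,\dots,j_\kappa\}).
\end{equation}
So on $\mathbf W''$ the new terms depend on $\xi$ in the same way as the terms with $P$, and can be merged with them.

\emph{A good triple of indices.} If the projection $\mathbf W''\to\Pi_r$ is not onto, a nonzero $F$-linear form on $\Pi_r$ vanishes on $\mathbf W''$. Such forms for different $r$ are independent on $\mathbf W$, so this happens for at most $11$ values of $r$. At most $2$ of the sets $\{r,r+s,r+2s\}$ contain some $j_m$. Since $s\ge14>11+2$, there is $r$ such that $\mathbf W''\to\Pi_r$ is onto and $I=\{r,r+s,r+2s\}$ contains no $j_m$.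

\emph{The model appears.} We verify the hypotheses of Lemma~\ref{lem:core} with the index set $I$, in the order $r,r+s,r+2s$, in place of $\{1,2,3\}$, and with $A_i=A^{(i)}$. These matrices have trace $1^{p^i}=1$, and $A_i^\dagger=(A^\dagger)^{(i)}$. By \eqref{eq:omega} the only nonzero components of $\omega$ are $\omega_{s,2s}$ and $\omega_{2s,s}$, with $\det(z,\omega_{s,2s}(v,w))=t(z,v,w)=-\det(z,\omega_{2s,s}(v,w))$, and their coefficients lie in $\mathbb F_p$. For an ordering $(i,j,l)$ of $I$ the pair $(j-i,l-i)$ is $(s,2s)$ modulo $3s$ if the ordering is cyclic and $(2s,s)$ otherwise. Hence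
\begin{equation}\label{eq:sign}
\det\bigl(z,\omega^i_{j,l}(v,w)\bigr)=\operatorname{sgn}(i,j,l)\,t(z,v,w).
\end{equation}
For $z_i\in F^2$, $i\in I$, put
\[
S_{i;j,l}=\det\bigl(z_i,P^i_{j,l}(z_j,z_l)\bigr)+\sum_k\psi_{k,i}(z_i)\,\varepsilon_{k;j,l}(z_j,z_l).
\]

For (b), take $(u,v,w)=(z_i,z_j,z_l)$ and $\xi\in\mathbf W''$ in \eqref{eq:comp}. By \eqref{eq:adj} and \eqref{eq:sign},
\[
\det\bigl(A_l\omega^l_{i,j}(z_i,z_j),z_l\bigr)=-\det\bigl(A_l^\dagger z_l,\omega^l_{i,j}(z_i,z_j)\bigr)=-\operatorname{sgn}(i,j,l)\,t_l(A_l^\dagger),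
\]
where $\operatorname{sgn}(l,i,j)=\operatorname{sgn}(i,j,l)$ was used. With \eqref{eq:chi}, equation \eqref{eq:comp} becomes the equation in (b), and it holds on all of $\Pi_r$ because $\mathbf W''\to\Pi_r$ is onto.

For (a), note that swapping the arguments of a bilinear map $f$ turns its $(j,l)$-component into $(v,w)\mapsto f_{l,j}(w,v)$. Symmetry of $\varepsilon_k$ gives $\varepsilon_{k;j,l}(z_j,z_l)=\varepsilon_{k;l,j}(z_l,z_j)$, so the sums over $k$ cancel in $S_{i;j,l}-S_{i;l,j}$. The $(j-i,l-i)$-component of \eqref{eq:P}, raised to $(i)$, is $P^i_{j,l}(z_j,z_l)-P^i_{l,j}(z_l,z_j)=A_i^\dagger\omega^i_{j,l}(z_j,z_l)$, with no $\tau\gamma$ term by \eqref{eq:taugamma}. Therefore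
\[
S_{i;j,l}-S_{i;l,j}=\det\bigl(A_iz_i,\omega^i_{j,l}(z_j,z_l)\bigr)=\operatorname{sgn}(i,j,l)\,t_i(A_i).
\]
Both (a) and (b) hold, contrary to Lemma~\ref{lem:core}. This proves Proposition~\ref{prop:none}.\qed

\begin{remark}
The size of $p$ relative to $n$ enters only through Proposition~\ref{prop:prelie}; Lemma~\ref{lem:class} needs $p>3$ to form the group, and the present section uses only that $p$ is odd, through Lemma~\ref{lem:M}. The parity of $s$ is used in Lemma~\ref{lem:M}(i). The size of $s$ makes $\bar T$ larger than the errors caused by $Y$, whose dimensions do not grow with $s$: we used $2s>4$ in Lemma~\ref{lem:VR}, $s>6$ in Lemma~\ref{lem:shape}, and $s\ge14$ in the choice of $r$. We have not tried to make these counts sharp.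
\end{remark}

\section{Proofs of the theorems}\label{sec:groups}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemma~\ref{lem:class}, $G(p,s)=(L,\circ)$ has order $p^n$ with $n=18s+2$ and class exactly $3$. Since $n<p$, Proposition~\ref{prop:prelie} applies to $L$, and by Proposition~\ref{prop:none} the group $G(p,s)$ is not an IYB group. For $s=14$ we have $n=254$, and the primes $p>254$ are the primes $p\ge257$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $B$ be a left brace whose multiplicative group $H$ is finite with a Sylow $p$-subgroup isomorphic to $G(p,s)$. Let $B_p$ be the Sylow $p$-subgroup of $(B,+)$. It is characteristic in $(B,+)$, hence invariant under all $\lambda_a$, and by \eqref{eq:lambda} it is closed under multiplication. So $B_p$ is a subgroup of the finite group $H$, and its order is the $p$-part of $|B|=|H|$. Thus $B_p$ is a left brace whose multiplicative group is a Sylow $p$-subgroup of $H$, isomorphic to $G(p,s)$. This contradicts Theorem~\ref{thm:A}.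

For the second claim let $c\ge3$, let $p\ge257$ be a prime, and let $D$ be the dihedral group of order $2^{c+1}$. If $\rho$ generates its rotation subgroup, of order $2^c$, then $\Gamma_{i+1}(D)=\langle\rho^{2^i}\rangle$ for $i\ge1$, so $D$ has class $c$. The group $G(p,14)\times D$ is nilpotent of class $\max(3,c)=c$ and has Sylow $p$-subgroup $G(p,14)$, so it is not an IYB group.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BCJO}
David Bachiller, Ferran Ced\'o, Eric Jespers and Jan Okni\'nski,
\emph{Asymmetric product of left braces and simplicity; new solutions of the Yang-Baxter equation},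
arXiv:1705.08493 (2017).

\bibitem{Khukhro}
Khukhro, \emph{$p$-Automorphisms of Finite $p$-Groups}, \S10.

\bibitem{Lazard}
Lazard, Ann. Sci. ENS 71 (1954).

\end{thebibliography}
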